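# Countably compact spaces whose squares carry no complemented copy of $(c_0)_p$

## 1. The guess that a countably compact square always carries a copy of $(c_0)_p$

All spaces are Tychonoff. For a space $Z$, let $C_p(Z)$ be the space of all continuous real functions on $Z$ with the topology of pointwise convergence, and let $C_p^*(Z)$ be its subspace of bounded functions, with the same topology. Write $C(Z)$ and $C^*(Z)$ for the underlying sets. Let
$$(c_0)_p=\{(x_n)_{n\in\omega}\in\mathbb R^\omega: x_n\to 0\}$$
with the topology inherited from the product $\mathbb R^\omega$. A topological vector space $E$ contains a complemented copy of $(c_0)_p$ if it has a subspace $F$ that is linearly homeomorphic to $(c_0)_p$ and is the range of a continuous linear projection $P:E\to E$.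

A space is countably compact if every infinite subset has an accumulation point in the space, and pseudocompact if every continuous real function on it is bounded. Countably compact spaces are pseudocompact, but the square of a countably compact space need not be pseudocompact.

The talk is about this problem, posed by Kąkol, Marciszewski, Sobota and Zdomskyy in "On complemented copies of the space $c_0$ in spaces $C_p(X\times Y)$", arXiv:2007.14723 (2020). Is it consistent that there is an infinite countably compact $X$ such that $C_p(X\times X)$, respectively $C_p^*(X\times X)$, contains no complemented copy of $(c_0)_p$?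

The answer one would first guess is no: a copy should always be there. For infinite compact $K,L$ the space $C_p(K\times L)$ contains one. More generally, $C_p(X\times Y)$ contains one whenever $X,Y$ are infinite and $X\times Y$ is pseudocompact. It is consistent (for instance under CH or Martin's axiom) that some infinite pseudocompact $X$ has no copy in $C_p(X\times X)$ or in $C_p^*(X\times X)$, but countable compactness is a much stronger property. Let us test the guess by hand.

A finitely supported measure on $Z$ is a finite sum $\mu=\sum_i a_i\delta_{x_i}$ with distinct $x_i\in Z$ and real $a_i\ne0$. Its support is $\operatorname{supp}\mu=\{x_i\}$. We write $\mu(f)=\int f\,d\mu=\sum_i a_if(x_i)$, $|\mu|(A)=\sum_{x_i\in A}|a_i|$ and $\|\mu\|=|\mu|(Z)=\sum_i|a_i|$. Since $Z$ is Tychonoff, there is a continuous $f:Z\to[-1,1]$ with $f(x_i)=\operatorname{sgn}a_i$ for all $i$, so $\|\mu\|$ is also the norm of $\mu$ as a functional on the Banach space $(C^*(Z),\|\cdot\|_\infty)$.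

**Lemma 1.1.** Let $E=C_p(Z)$ or $E=C_p^*(Z)$. Suppose there are continuous $f_n:Z\to[-1,1]$ and finitely supported measures $\mu_n$ on $Z$ such that (i) each point of $Z$ lies in at most one of the sets $\{f_n\ne0\}$; (ii) $\mu_n(f_n)=1$, and $\mu_n(f_k)=0$ for $k\neq n$; (iii) $\mu_n(f)\to0$ for every $f\in E$. Then $E$ contains a complemented copy of $(c_0)_p$.

**Proof.** For $c\in c_0$ put $L(c)=\sum_nc_nf_n$. By (i) the tail $\sum_{n\ge N}c_nf_n$ has sup norm at most $\sup_{n\ge N}|c_n|$, so the series converges uniformly, and $L(c)$ is bounded and continuous. At a given point of $Z$, the value $L(c)$ is either $0$ for all $c$, or a fixed multiple of a single coordinate $c_n$. So $L:(c_0)_p\to E$ is continuous. By (iii), $\Lambda(f)=(\mu_n(f))_n$ maps $E$ into $(c_0)_p$. It is linear, and it is continuous because each coordinate depends on finitely many values of $f$. By (ii) and uniform convergence, $\Lambda L=\mathrm{id}$. Hence $(L\Lambda)^2=L\Lambda$, so $L\Lambda$ is a continuous projection. Its range is $F=L[c_0]$, and $L:(c_0)_p\to F$ is a linear homeomorphism with inverse $\Lambda{\restriction}F$. $\square$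

**Lemma 1.2.** If $Z$ contains distinct points $y_n$ converging to a point $y\notin\{y_n:n\in\omega\}$, then $C_p(Z)$ and $C_p^*(Z)$ contain complemented copies of $(c_0)_p$.

**Proof.** For each $n$ the set $\{y\}\cup\{y_k:k\ne n\}$ is compact and omits $y_n$, so there is an open $W_n\ni y_n$ whose closure misses it. Put $V_n=W_n\setminus\bigcup_{j<n}\overline{W_j}$. The sets $V_n$ are open and pairwise disjoint, $y_n\in V_n$, and $V_n$ contains neither $y$ nor any $y_k$ with $k\neq n$. Take a continuous $f_n:Z\to[0,1]$ with $f_n(y_n)=1$ that vanishes off $V_n$, and let $\mu_n=\delta_{y_n}-\delta_y$. The conditions of Lemma 1.1 hold; (iii) holds because $f(y_n)\to f(y)$. $\square$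

For $Z=\omega+1$ the copy is visible without the lemma: $f\mapsto\big(f(\omega),(f(n)-f(\omega))_n\big)$ identifies $C_p(\omega+1)$ with $\mathbb R\times(c_0)_p$. If $X$ has a nontrivial convergent sequence $x_n\to x$, then $(x_n,x)\to(x,x)$ in $X\times X$, and Lemma 1.2 supports the guess. This covers all infinite compact metric spaces, and also the countably compact space $\omega_1$, which contains $\omega+1$. The lemma also settles all infinite powers.

**Proposition 1.3.** For every Tychonoff space $X$ with at least two points, $C_p(X^\omega)$ and $C_p^*(X^\omega)$ contain complemented copies of $(c_0)_p$.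

**Proof.** Let $a\ne b$ in $X$. Let $y_n\in X^\omega$ have $n$-th coordinate $b$ and all other coordinates $a$, and let $y=(a,a,\dots)$. The $y_n$ are distinct and differ from $y$. For each fixed $i$, the $i$-th coordinate of $y_n$ is $a$ as soon as $n>i$. So $y_n\to y$, and Lemma 1.2 applies. $\square$

A counterexample to the guess must therefore have no nontrivial convergent sequences. The natural place to look for spaces like that is $\beta\omega$.

## 2. Subspaces of $\beta\omega$: one factor is rigid, two factors need not be

Points of $\beta\omega$ are ultrafilters on $\omega$, and $n\in\omega$ is identified with the principal ultrafilter at $n$. For $A\subseteq\omega$ let $\hat A=\{x\in\beta\omega:A\in x\}$ and $A^*=\hat A\setminus\omega$. The sets $\hat A=\overline A$ form a clopen base; closures in these notes are taken in $\beta\omega$ unless a different space is being discussed. Each $n\in\omega$ is isolated, and $\omega^*=\beta\omega\setminus\omega$ consists of the free ultrafilters.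

A map $f:\omega\to\omega$ extends continuously to $f:\beta\omega\to\beta\omega$, namely $f(x)=\{A:f^{-1}(A)\in x\}$. For $z:\omega\to\beta\omega$ and $r\in\beta\omega$, $r\text{-}\lim z$ is the value at $r$ of the continuous extension of $z$. It is the unique point $p$ such that $\{n:z(n)\in W\}\in r$ for every neighborhood $W$ of $p$. For example, the inclusion $z(n)=n$ has $r\text{-}\lim z=r$; a constant map has that constant as its limit; and if $z(n)=\lfloor n/2\rfloor$, then $r\text{-}\lim z$ is the image of $r$ under $\lfloor\cdot/2\rfloor$. By continuity, $f(r\text{-}\lim z)=r\text{-}\lim(f\circ z)$ for $f:\omega\to\omega$. A set $D\subseteq\beta\omega$ is discrete if its subspace topology is discrete.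

**Fact 2.1.** If $C,D\subseteq\beta\omega$ are countable and $C\cap\overline D=\emptyset=\overline C\cap D$, then $\overline C\cap\overline D=\emptyset$.

**Proof.** We may assume both are nonempty. List $C=\{c_i\}$ and $D=\{d_i\}$, with repetitions if needed. Choose $A_i\in c_i$ with $\hat A_i\cap D=\emptyset$ and $B_i\in d_i$ with $\hat B_i\cap C=\emptyset$. Put
$$A=\bigcup_i\Big(A_i\setminus\bigcup_{j\le i}B_j\Big),\qquad B=\bigcup_i\Big(B_i\setminus\bigcup_{j\le i}A_j\Big).$$
If $n\in A\cap B$, say $n\in A_i\setminus\bigcup_{j\le i}B_j$ and $n\in B_l\setminus\bigcup_{j\le l}A_j$, then $l\le i$ contradicts the first membership and $i\le l$ the second. So $A\cap B=\emptyset$. No $B_j$ belongs to $c_i$, hence $A\in c_i$; likewise $B\in d_i$. Thus $\overline C\subseteq\hat A$ and $\overline D\subseteq\hat B$, and $\hat A\cap\hat B=\emptyset$. $\square$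

**Fact 2.2.** Let $D\subseteq\beta\omega$ be countable and discrete. (a) There are pairwise disjoint $P_d\subseteq\omega$ with $P_d\in d$ $(d\in D)$. (b) Disjoint subsets of $D$ have disjoint closures. (c) If $R\subseteq\omega$ is infinite and $d:R\to D$ is a bijection, then $u\mapsto u\text{-}\lim d$ is a homeomorphism of $\hat R$ onto $\overline D$. It maps $R$ onto $D$ and $R^*$ onto $\overline D\setminus D$.

**Proof.** (a) List $D=\{d_i\}$ without repetition and choose $A_i\in d_i$ with $\hat A_i\cap D=\{d_i\}$. For $j\ne i$ we have $A_j\notin d_i$, so $P_{d_i}=A_i\setminus\bigcup_{j<i}A_j\in d_i$, and these sets are pairwise disjoint. (b) If $C,D'\subseteq D$ are disjoint, then each point of $C$ has a neighborhood meeting $D$ only in that point, so $C\cap\overline{D'}=\emptyset$, and symmetrically. Fact 2.1 applies. (c) The map is continuous on the compact space $\hat R$, and its image is compact, contains $D$ and lies in $\overline D$, so it is $\overline D$. If $u\ne u'$ in $\hat R$, take $A\subseteq R$ with $A\in u$ and $R\setminus A\in u'$. The images lie in $\overline{d[A]}$ and $\overline{d[R\setminus A]}$, which are disjoint by (b). So the map is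 injective, hence a homeomorphism. It maps $R$ onto $D$, so it maps $R^*$ onto $\overline D\setminus D$. $\square$

**Fact 2.3.** If finitely supported measures $\nu_n$ on $\beta\omega$ satisfy $\nu_n(f)\to0$ for all $f\in C(\beta\omega)$, then $\|\nu_n\|\to0$. Consequently, if $\omega\subseteq X\subseteq\beta\omega$ and finitely supported measures $\nu_n$ on $X$ satisfy $\nu_n(f)\to0$ for all $f\in C^*(X)$, then $\|\nu_n\|\to0$.

**Proof.** Restriction to $\omega$ identifies $C(\beta\omega)$ with $\ell_\infty$, which is a Grothendieck space (Grothendieck 1953): weak$^*$-null sequences in its dual are weakly null. So $\nu_n\to0$ weakly in $C(\beta\omega)^*$. Let $S$ be the countable union of the supports. All $\nu_n$ lie in the closed subspace $\ell_1(S)$, and by the Hahn–Banach theorem they are weakly null in it. Schur's theorem says that weakly null sequences in $\ell_1$ are norm-null. For the second statement, restrictions to $X$ of functions in $C(\beta\omega)$ belong to $C^*(X)$, and $\|\nu_n\|$ is the same computed in $X$ or in $\beta\omega$. $\square$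

As an illustration, $\delta_n-\delta_{n+1}$ has norm $2$, so some bounded function must detect it, and the indicator of the even numbers does: its values are $\pm1$.

So a single factor inside $\beta\omega$ is rigid. With two full factors, rigidity fails.

**Proposition 2.4.** $C_p(\beta\omega\times\beta\omega)$ contains a complemented copy of $(c_0)_p$.

**Proof.** Choose pairwise disjoint finite sets $\Omega_n,\Sigma_n\subseteq\omega\setminus\{0\}$ $(n\ge1)$ with $|\Omega_n|=2^n$ and $|\Sigma_n|=n$. Index $\Omega_n$ by the vectors $s\in\{-1,1\}^n$ and $\Sigma_n$ by $i\in\{1,\dots,n\}$, and write $(s,i)$ for the corresponding point of $\Omega_n\times\Sigma_n$. Let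
$$\mu_n=\frac1{n2^n}\sum_{s,i}s(i)\,\delta_{(s,i)},\qquad f_n=\sum_{s,i}s(i)\,\chi_{\{(s,i)\}}.$$
Points of $\omega\times\omega$ are isolated in $\beta\omega\times\beta\omega$, so $f_n$ is continuous. Then (i) of Lemma 1.1 holds, and $\mu_n(f_n)=1=\|\mu_n\|$, $\mu_n(f_k)=0$ for $k\ne n$. For (iii), let $A,B\subseteq\omega$ and $b=\{i:i\text{ indexes a point of }B\cap\Sigma_n\}$. By the Cauchy–Schwarz inequality, and since distinct coordinates of a random sign vector are uncorrelated,
$$|\mu_n(\hat A\times\hat B)|\le\frac1{n2^n}\sum_s\Big|\sum_{i\in b}s(i)\Big|\le\frac1n\Big(2^{-n}\sum_s\Big(\sum_{i\in b}s(i)\Big)^2\Big)^{1/2}=\frac{\sqrt{|b|}}n\le\frac1{\sqrt n}.\tag{1}$$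
The linear combinations of indicators of clopen rectangles $\hat A\times\hat B$ form an algebra that contains the constants and separates points, so by the Stone–Weierstrass theorem they are uniformly dense in $C(\beta\omega\times\beta\omega)$. As $\|\mu_n\|=1$, (1) gives $\mu_n(f)\to0$ for all $f\in C(\beta\omega\times\beta\omega)$. $\square$

The proof only used that $f$ is a uniform limit of combinations of rectangles. So it also works for $C_p^*(X\times X)$ whenever $\omega\subseteq X\subseteq\beta\omega$ and every bounded continuous function on $X\times X$ extends continuously to $\beta\omega\times\beta\omega$. Moreover, the pseudocompact result quoted above rules out every $X$ with $X\times X$ pseudocompact. The guess survives all these tests, and what is left to examine is precise: a countably compact $X$ between $\omega$ and $\beta\omega$ whose square carries many bounded continuous functions that do not come from $\beta\omega\times\beta\omega$. There the guess breaks down.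

## 3. The theorem and the hypothesis (H)

**Definition 3.1.** A *weak P-point* is a point $r\in\omega^*$ such that $r\notin\overline C$ for every countable $C\subseteq\omega^*\setminus\{r\}$.

For a non-example, let $d:\omega\to\omega^*$ be injective with discrete range, and let $q\in\omega^*$. Then $q\text{-}\lim d$ lies in the closure of the countable set $d[\omega]$ and, by Fact 2.2(c), not in $d[\omega]$ itself. So it is not a weak P-point. For an example, call $r\in\omega^*$ a P-point if for all $A_0,A_1,\dots\in r$ there is $A\in r$ with $A\setminus A_i$ finite for every $i$. A P-point is a weak P-point: given $C=\{c_i\}\subseteq\omega^*\setminus\{r\}$, choose $A_i\in r$ with $A_i\notin c_i$ and take $A$ as above; since $c_i$ is free, $A\notin c_i$, so $\hat A$ is a neighborhood of $r$ that misses $C$.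

**Hypothesis (H).** For every family $\mathcal Z$ of fewer than $\mathfrak c$ functions $z:\omega\to\beta\omega$ and every $T\subseteq\beta\omega$ with $|T|<\mathfrak c$, there is a weak P-point $r\in\omega^*$ such that for each $z\in\mathcal Z$: either $z$ is constant on a member of $r$, or $z$ is injective with discrete range on some member of $r$ and $r\text{-}\lim z\notin T$.

If $\mathcal Z$ contains only the inclusion $\omega\to\beta\omega$, then (H) asks for a weak P-point outside $T$. If it contains only $n\mapsto\lfloor n/2\rfloor$, then (H) asks for a weak P-point whose image under $\lfloor\cdot/2\rfloor$ is outside $T$. The strength lies in treating many $z$ with one $r$.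

The cardinals $\mathfrak h$ and $\operatorname{cov}(\mathcal M)$ are recalled in Sections 9 and 10, where they are used.

**Theorem 3.2.**

1. (H) holds if $\mathfrak h=\mathfrak c$ (in particular under CH or MA), and also if $\operatorname{cov}(\mathcal M)=\mathfrak c$.
2. Under (H) there is an infinite countably compact $X$ with $\omega\subseteq X\subseteq\beta\omega$ such that for every $m\ge1$: whenever $(\mu_k)$ are finitely supported signed measures on $X^m$ with $\mu_k(f)\to0$ for all $f\in C^*(X^m)$, then $\|\mu_k\|\to0$.
3. Consequently, for every $m\ge1$ there is no continuous linear surjection from $C_p(X^m)$ or from $C_p^*(X^m)$ onto $(c_0)_p$. In particular neither contains a complemented copy of $(c_0)_p$.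
4. Finite powers are sharp: for every Tychonoff space $X$ with at least two points, $C_p(X^\omega)$ and $C_p^*(X^\omega)$ contain complemented copies of $(c_0)_p$.

The case $m=2$ answers the problem: yes, it is consistent, for both spaces, for instance under CH, MA, $\mathfrak h=\mathfrak c$ or $\operatorname{cov}(\mathcal M)=\mathfrak c$. Whether such an $X$ exists in ZFC is not settled here. Part 4 is Proposition 1.3. Part 3 is deduced from part 2 in Section 4, part 2 is proved in Sections 5–8, and part 1 in Sections 9 and 10.

## 4. From surjections onto $(c_0)_p$ to null sequences of measures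

By Lemma 1.1, null sequences of measures (with suitable bumps) produce copies of $(c_0)_p$. We need the opposite direction. The delicate point is that $C_p(Z)$ may contain unbounded functions, while part 2 speaks only about bounded ones.

**Lemma 4.1.** Suppose that every sequence of finitely supported measures on $Z$ that is pointwise null on $C^*(Z)$ is norm-null. Then there is no continuous linear surjection $Q$ from $E=C_p(Z)$ or $E=C_p^*(Z)$ onto $(c_0)_p$.

**Proof.** Suppose $Q$ is such a surjection.

**Step 1 (coordinates are measures).** The purpose is to turn $Q$ into a sequence of measures. The $n$-th coordinate of $Q$ is a linear functional on a subspace of $\mathbb R^Z$ that is continuous in the product topology, so it is bounded by a multiple of $\max_{x\in G}|f(x)|$ for some finite $G\subseteq Z$. Hence it depends only on $f{\restriction}G$, so it is given by a finitely supported measure $\nu_n$. Thus $Q(f)=(\nu_n(f))_n$, and $\nu_n(f)\to0$ for all $f\in E$.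

**Step 2 (bounded functions suffice).** We show that $Q$ maps $C^*(Z)$ onto $c_0$. This is trivial if $E=C_p^*(Z)$, so let $E=C_p(Z)$ and $S=\bigcup_n\operatorname{supp}\nu_n$. First we show that every $f\in C(Z)$ is bounded on $S$. If not, replace $f$ by $|f|$, so that $f\ge0$ is unbounded on $S$. As $f$ is bounded on each finite set, we can choose $n_1<n_2<\cdots$ and $x_k\in\operatorname{supp}\nu_{n_k}$ with
$$f(x_k)>1+\max\Big\{f(y):y\in\bigcup_{n\le n_{k-1}}\operatorname{supp}\nu_n\Big\}\tag{2}$$
(the maximum of the empty set is read as $0$). By (2), $|f(x_k)-f(x_l)|>1$ for $k\ne l$. Choose continuous $g_k:Z\to[0,1]$ with $g_k(x_k)=1$ that vanish outside $\{|f-f(x_k)|<\frac13\}$ and on the finite set $\operatorname{supp}\nu_{n_k}\setminus\{x_k\}$. For each $z\in Z$ the neighborhood $\{|f-f(z)|<\frac16\}$ meets at most one of the sets $\{|f-f(x_k)|<\frac13\}$: meeting those for $k$ and $l$ would give $|f(x_k)-f(x_l)|<\frac13+\frac16+\frac16+\frac13=1$. So every sum $\sum_kc_kg_k$ is locally finite, hence continuous. For $j>k$ and $y\in\operatorname{supp}\nu_{n_k}$ we have $f(y)<f(x_j)-1$ by (2), so $g_j(y)=0$. Moreover $\nu_{n_k}(g_k)=\nu_{n_k}(\{x_k\})\ne0$.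 So we can choose $c_1,c_2,\dots$ inductively with $\sum_{j\le k}c_j\nu_{n_k}(g_j)=1$ for every $k$. Then $g=\sum_jc_jg_j\in C(Z)$ satisfies $\nu_{n_k}(g)=1$ for all $k$, which contradicts $\nu_n(g)\to0$.

Now let $a\in c_0$ and $Q(f)=a$, and let $|f|\le M$ on $S$. The function $\max(\min(f,M),-M)\in C^*(Z)$ agrees with $f$ on $S$, so it has the same image $a$.

**Step 3 (contradiction in Banach spaces).** This step compares $\|\nu_n\|\to0$ with surjectivity. Since $\nu_n(f)\to0$ for each $f$ in the Banach space $C^*(Z)$, the uniform boundedness principle gives $\sup_n\|\nu_n\|<\infty$. So $Q:C^*(Z)\to c_0$ is a bounded surjection of Banach spaces. By the open mapping theorem there are $K<\infty$ and $f_n\in C^*(Z)$ with $\|f_n\|\le K$ and $Q(f_n)=e_n$, the $n$-th unit vector. Then $1=\nu_n(f_n)\le K\|\nu_n\|$. But $\|\nu_n\|\to0$ by hypothesis. $\square$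

If $F\subseteq E$ is a complemented copy of $(c_0)_p$, the projection onto $F$ followed by an isomorphism $F\to(c_0)_p$ is a continuous linear surjection. So part 2 of Theorem 3.2 implies part 3.

## 5. Blocks in the powers of $X$ and a condition that makes them rigid

Where should the new bounded functions on $X\times X$ come from? A sensible first approach is to make $X\times X$ non-pseudocompact in the cheapest way: arrange that the graph $G\subseteq\omega\times\omega$ of some injection is clopen in $X\times X$. Then $G$ is an infinite clopen discrete set, and every function on $G$, extended by $0$, is continuous on $X\times X$. The point where this stops working is the sequence $(\mu_n)$ of Proposition 2.4. The graph of an injection meets each row and each column in at most one point, so it contains at most $n$ points of $\Omega_n\times\Sigma_n$, and $|\mu_n|(G)\le n\cdot\frac1{n2^n}=2^{-n}$. Bounded functions supported on $G$ do not detect $\mu_n$.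

To detect $\mu_n$ for infinitely many $n$, say for $n\in I$, we want the function $F$ on $\omega\times\omega$ that equals $s(i)$ at $(s,i)\in\Omega_n\times\Sigma_n$ for $n\in I$, and $0$ elsewhere, to extend continuously to $X\times X$. Let $E_n=\Omega_n\cup\Sigma_n$, and let $\varphi:\omega\to\omega$ be $n$ on $E_n$ and $0$ elsewhere. If $F(k,l)\ne0$, then $\varphi(k)=\varphi(l)\in I$. So there is no difficulty at a point $(x,y)$ with $\varphi(x)\ne\varphi(y)$: disjoint members of $\varphi(x)$ and $\varphi(y)$ pull back to a neighborhood on which $F$ is $0$. Trouble can arise only when $\varphi(x)=\varphi(y)\in I^*$. It disappears if this forces $x=y$ and if, moreover, $x$ has a member $U$ that contains at most one point of each block $E_n$, because then $F$ vanishes on $U\times U$ (it vanishes on the diagonal of $\omega\times\omega$). The diagonal part of a measure will be handled by the rigidity of one factor, Fact 2.3.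

For measures supported off $\omega\times\omega$, the blocks $E_n$ are finite subsets of $X$. We replace their points by disjoint subsets of $\omega$ using Fact 2.2(a), which requires their union to be discrete. Then a map $\rho$ tells in which of these subsets an integer lies, and a finite-to-one map $\pi$ tells to which block that subset belongs. This explains the following two properties.

**Definition 5.1.** Let $\omega\subseteq X\subseteq\beta\omega$.

**(P2)** For every sequence $(E_n)$ of pairwise disjoint finite subsets of $X$ there is an infinite $I$ with $\bigcup_{n\in I}E_n$ discrete.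

**(P3)** For all $\rho:\omega\to\omega$, finite-to-one $\pi:\omega\to\omega$ and infinite $J\subseteq\omega$ there is an infinite $I\subseteq J$ such that, with $\varphi=\pi\circ\rho$: if $x,y\in X$ and $\varphi(x)=\varphi(y)\in I^*$, then $x=y$ and $\pi$ is injective on $\rho[U]$ for some $U\in x$.

For an example of (P2), let $E_0=\{x\}$ with $x$ free and $E_{n+1}=\{n\}$. The full union $\omega\cup\{x\}$ is not discrete, but it becomes discrete after passing to those $n$ with $n=0$ or $n-1\in A$, where $A$ is infinite and $A\notin x$. For an example of (P3), take $\rho=\mathrm{id}$ and $\pi(n)=\lfloor n/2\rfloor$, and let $\tau$ swap $2k$ and $2k+1$ for each $k$. The last clause is automatic here, as the evens or the odds belong to $x$. If $\pi(x)=\pi(y)$ and $x\ne y$, then one of them contains the evens and the other the odds, and $y=\tau(x)$. So for this pair (P3) says that for suitable $I\subseteq J$, the space $X$ never contains both $x$ and $\tau(x)$ when $\pi(x)\in I^*$. The space $\beta\omega$ violates this for every $I$: take a free $x$ containing $\{2k:k\in I\}$.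

**Proposition 5.2.** Let $\omega\subseteq X\subseteq\beta\omega$ satisfy (P2) and (P3). Then for every $m\ge1$, each sequence of finitely supported measures on $X^m$ that is null on $C^*(X^m)$ is norm-null.

**Proof.** Induction on $m$; the case $m=1$ is Fact 2.3. Let $m\ge2$ and let $(\mu_k)$ be null on $C^*(X^m)$ but not norm-null. Passing to a subsequence, $\|\mu_k\|\ge\varepsilon>0$ for all $k$.

**Step 1 (no mass stays on a hyperplane).** This will allow us to separate the supports. We show that $|\mu_k|(\{x:x_i=a\})\to0$ for each $i\le m$ and $a\in X$. Write $x'=(x_j)_{j\ne i}$, let $h\in C^*(X^{m-1})$, and put $\nu_k(g)=\int g(x_i)h(x')\,d\mu_k$ for $g\in C^*(X)$. Each $\nu_k$ is a finitely supported measure on $X$. The function $x\mapsto g(x_i)h(x')$ is in $C^*(X^m)$, so $(\nu_k)$ is null on $C^*(X)$, and $\|\nu_k\|\to0$ by Fact 2.3. In particular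
$$\nu_k(\{a\})=\int_{\{x_i=a\}}h(x')\,d\mu_k\to0.$$
As $h$ was arbitrary, the finitely supported measures $\lambda_k(h)=\int_{\{x_i=a\}}h(x')\,d\mu_k$ on $X^{m-1}$ are null on $C^*(X^{m-1})$. By the induction hypothesis $\|\lambda_k\|\to0$. Since $x\mapsto x'$ is injective on $\{x_i=a\}$, $\|\lambda_k\|=|\mu_k|(\{x_i=a\})$.

**Step 2 (disjoint blocks with discrete union).** We pass to a subsequence, renamed $(\mu_j)$, with pairwise disjoint finite nonempty sets $E_j\subseteq X$ such that
$$|\mu_j|(X^m\setminus E_j^m)\le2^{-j}\tag{3}$$
and such that $E=\bigcup_jE_j$ is discrete. Given $E_0,\dots,E_{j-1}$, let $H=\bigcup_{i<j}E_i$, which is finite. By Step 1, applied to each coordinate and each $a\in H$, we can choose as $\mu_j$ a later member of the sequence that gives the set of points with some coordinate in $H$ total variation at most $2^{-j}$. Let $E_j$ be the set of all coordinates of points of $\operatorname{supp}\mu_j$, minus $H$. A support point with no coordinate in $H$ lies in $E_j^m$, so (3) holds. If $E_j=\emptyset$, then $\varepsilon\le\|\mu_j\|\le2^{-j}$, which fails for large $j$; discard the finitely many remaining indices. By (P2) pass to a further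 subsequence with discrete union. After renumbering, (3) still holds, since indices only decrease.

**Step 3 (coding the blocks in $\omega$).** We now define the maps to which (P3) is applied. By Fact 2.2(a) there are pairwise disjoint $P_e\in e$ $(e\in E)$. Put $O_j=\bigcup_{e\in E_j}P_e$ and $O=\bigcup_jO_j$, and fix a bijection $\iota:E\to\omega\setminus\{0\}$. Let $\rho(n)=\iota(e)$ if $n\in P_e$, and $\rho(n)=0$ if $n\notin O$. Let $\pi(0)=0$ and $\pi(\iota(e))=j+1$ for $e\in E_j$. Then $\pi$ is finite-to-one because each $E_j$ is finite, and $\varphi=\pi\circ\rho$ takes the value $j+1$ exactly on $O_j$ and $0$ exactly off $O$. Apply (P3) with $J=\omega\setminus\{0\}$ to get an infinite $I\subseteq\omega\setminus\{0\}$.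

**Step 4 (a sign function on $\omega^m$).** We define $F:\omega^m\to[-1,1]$, designed to detect the off-diagonal mass of $\mu_j$. If $n_i\in P_{e_i}$ for all $i$, where $(e_1,\dots,e_m)\in E_j^m$ is a non-constant tuple and $j+1\in I$, put $F(n_1,\dots,n_m)=\operatorname{sgn}\mu_j(\{(e_1,\dots,e_m)\})$. Otherwise put $F(n_1,\dots,n_m)=0$. Then
$$F(n_1,\dots,n_m)\ne0\ \Longrightarrow\ \varphi(n_1)=\dots=\varphi(n_m)\in I.\tag{4}$$

**Step 5 ($F$ is locally constant near every point of $X^m$).** This is what makes $F$ extend continuously. We claim that for each $(x_1,\dots,x_m)\in X^m$ there are $U_i\in x_i$ with $F$ constant on $\prod_iU_i$.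

Suppose first that $\varphi(x_i)\ne\varphi(x_l)$ for some $i,l$. Pick $B\in\varphi(x_i)\setminus\varphi(x_l)$, and let $U_i=\varphi^{-1}(B)$, $U_l=\varphi^{-1}(\omega\setminus B)$, and $U_p=\omega$ for the other $p$. By (4), $F=0$ on the product.

Otherwise all $\varphi(x_i)$ have a common value $v$, and there are four cases.

- If $v=0$, then $\omega\setminus O=\varphi^{-1}(0)\in x_i$ for all $i$. Take $U_i=\omega\setminus O$; then $F=0$ on the product.
- If $v=j+1$, then $O_j\in x_i$. As $O_j$ is a finite union, $P_{e_i}\in x_i$ for some $e_i\in E_j$. By definition $F$ is constant on $\prod_iP_{e_i}$. (If $v\in\omega\setminus\{0\}$, it is of this form, because $\iota$ is onto $\omega\setminus\{0\}$, so the values of $\varphi$ are $0$ and the numbers $j+1$.)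
- If $v$ is free and $I\notin v$, take $U_1=\varphi^{-1}(\omega\setminus I)$ and $U_i=\omega$ for $i>1$. By (4), $F=0$ on the product.
- If $v\in I^*$, then by (P3) all $x_i$ equal one point $x$, and $\pi$ is injective on $\rho[U]$ for some $U\in x$. Take $U_i=U$ for all $i$. If $F(n_1,\dots,n_m)\ne0$ with all $n_i\in U$, then $n_i\in P_{e_i}$ with $e_i\in E_j$ for a common $j$. So $\pi(\rho(n_i))=j+1$ for all $i$, hence all $\rho(n_i)=\iota(e_i)$ are equal, and the tuple $(e_1,\dots,e_m)$ is constant, contrary to the definition of $F$. So $F=0$ on $U^m$.

**Step 6 (extension to $X^m$).** We use Step 5 to produce the test function. For $(x_i)\in X^m$ let $\tilde F(x_1,\dots,x_m)$ be the constant value of $F$ on a product $\prod U_i$ as in Step 5. It does not depend on the choice, since $U_i\cap U_i'\ne\emptyset$ for $U_i,U_i'\in x_i$. The same $U_i$ work at every point of $\prod_i(\hat U_i\cap X)$, so $\tilde F$ is constant on this neighborhood of $(x_i)$. Hence $\tilde F$ is locally constant and $|\tilde F|\le1$, so $\tilde F\in C^*(X^m)$.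

**Step 7 (the off-diagonal mass vanishes).** Let $\Delta\subseteq X^m$ be the set of constant tuples, and let $j+1\in I$. For $e=(e_1,\dots,e_m)\in E_j^m$, using $P_{e_i}\in e_i$ we see that $\tilde F(e)=\operatorname{sgn}\mu_j(\{e\})$ if $e\notin\Delta$, and $\tilde F(e)=0$ if $e\in\Delta$. With (3),
$$\mu_j(\tilde F)\ge|\mu_j|(E_j^m\setminus\Delta)-2^{-j}\ge|\mu_j|(X^m\setminus\Delta)-2\cdot2^{-j}\qquad(j+1\in I).$$
Since $\mu_j(\tilde F)\to0$, we get $|\mu_j|(X^m\setminus\Delta)\to0$ along $j+1\in I$.

**Step 8 (the diagonal mass vanishes).** Finally we use one-factor rigidity. For $g\in C^*(X)$,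
$$\int_\Delta g(x_1)\,d\mu_j=\int g(x_1)\,d\mu_j-\int_{X^m\setminus\Delta}g(x_1)\,d\mu_j\to0\qquad\text{along }j+1\in I.$$
Identify $\Delta$ with $X$. By Fact 2.3, $|\mu_j|(\Delta)\to0$ along $j+1\in I$. So $\|\mu_j\|\to0$ along $j+1\in I$, contradicting $\|\mu_j\|\ge\varepsilon$. $\square$

## 6. Adding accumulation points one at a time

It remains to construct, under (H), a countably compact $X$ with (P2) and (P3). The plan is a recursion of length $\mathfrak c$: list all candidates for infinite countable subsets, and give each of them an accumulation point $x_\alpha$.

For (P3), list all pairs $(\rho_\beta,\pi_\beta)$, $\beta<\mathfrak c$, and let $\varphi_\beta=\pi_\beta\circ\rho_\beta$. One would like to choose $x_\alpha$ so that the value $\varphi_\beta(x_\alpha)$ is new whenever it is free, that is, different from all $\varphi_\beta(x_\gamma)$ with $\gamma<\alpha$. At stage $\alpha$ we can take care of only fewer than $\mathfrak c$ pairs, so we treat $\beta<\alpha$. Here is the point where the plan breaks. When the pair with index $\beta$ becomes active, earlier points may already share values. Suppose that infinitely many of them have the same free value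 $v$ under $\varphi_\beta$. Countable compactness obliges us to add an accumulation point to a sequence $d_\alpha$ of such points, and then $\varphi_\beta\circ d_\alpha$ is constantly $v$. Every accumulation point of this sequence has $\varphi_\beta$-value $v$, no matter how we choose it.

The way around has two parts. First, all values coming from the stages up to $\beta$ lie in a set $B_\beta$ of size less than $\mathfrak c$, and we will show that after stage $\beta$ no repetition of a free value outside $B_\beta$ ever starts. Second, (P3) leaves us the choice of $I$, and there are $\mathfrak c$ almost disjoint candidates, so some $I^*$ avoids $B_\beta$ altogether.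

Now for the construction. Let $\{(\rho_\beta,\pi_\beta):\beta<\mathfrak c\}$ enumerate all pairs with $\rho_\beta:\omega\to\omega$ arbitrary and $\pi_\beta:\omega\to\omega$ finite-to-one. To enumerate sequences of points in advance, we use codes: injective maps $s:\omega\to\omega\sqcup\mathfrak c$, where $k\in\omega$ stands for the point $k$ and $\gamma\in\mathfrak c$ for the point $x_\gamma$. There are $\mathfrak c^\omega=\mathfrak c$ codes, and since $\operatorname{cf}(\mathfrak c)>\omega$ the range of each is contained in $\omega\sqcup\alpha$ for some $\alpha<\mathfrak c$. List every code cofinally often in type $\mathfrak c$, and replace the $\alpha$-th entry by $\mathrm{id}_\omega$ if its range is not contained in $\omega\sqcup\alpha$. This gives an enumeration $(s_\alpha)_{\alpha<\mathfrak c}$ of all codes with $\operatorname{ran}(s_\alpha)\subseteq\omega\sqcup\alpha$ for all $\alpha$.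

Suppose distinct $x_\gamma\in\omega^*$ $(\gamma<\alpha)$ are given. Let $d_\alpha:\omega\to\omega\cup\{x_\gamma:\gamma<\alpha\}$ be the injection coded by $s_\alpha$. Apply (H) to
$$\mathcal Z_\alpha=\{d_\alpha\}\cup\{\varphi_\beta\circ d_\alpha:\beta<\alpha\},\qquad T_\alpha=\{x_\gamma:\gamma<\alpha\}\cup\{\varphi_\beta(x_\gamma):\beta,\gamma<\alpha\},$$
both of size less than $\mathfrak c$, to obtain a weak P-point $r_\alpha$, and put $x_\alpha=r_\alpha\text{-}\lim d_\alpha$. Then
$$\varphi_\beta(x_\alpha)=r_\alpha\text{-}\lim(\varphi_\beta\circ d_\alpha)\qquad(\beta<\mathfrak c).\tag{5}$$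
Members of $r_\alpha$ are infinite and $d_\alpha$ is injective, so $d_\alpha$ is not constant on a member of $r_\alpha$. Hence the second alternative of (H) holds for $d_\alpha$: it has discrete range on a member of $r_\alpha$, and $x_\alpha\notin\{x_\gamma:\gamma<\alpha\}$. Also $x_\alpha\notin\omega$, since $x_\alpha=k\in\omega$ would force $d_\alpha=k$ on a member of $r_\alpha$. So the recursion continues. Let
$$X=\omega\cup\{x_\alpha:\alpha<\mathfrak c\}.$$

**Lemma 6.1.** $X$ is countably compact.

**Proof.** An infinite subset of $X$ contains the range of an injection from $\omega$ into $X$, and this injection is $d_\alpha$ for some $\alpha$. Every neighborhood of $x_\alpha$ contains $d_\alpha(n)$ for all $n$ in some member of $r_\alpha$, hence infinitely many of the distinct points $d_\alpha(n)$. So $x_\alpha\in X$ is an accumulation point. $\square$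

## 7. No repetition outside $B_\beta$: property (P3)

For $\beta<\mathfrak c$ let
$$B_\beta=\{\varphi_\beta(x_\gamma):\gamma\le\beta\},\qquad\text{so that }|B_\beta|<\mathfrak c.$$

**Lemma 7.1.** If $\beta<\alpha$ and $v=\varphi_\beta(x_\alpha)\notin\omega\cup B_\beta$, then $v\notin\{\varphi_\beta(x_\gamma):\gamma<\alpha\}$, and $\varphi_\beta\circ d_\alpha$ is injective with discrete range on a member of $r_\alpha$.

**Proof.** Fix $\beta$ and use induction on $\alpha$. Put $z=\varphi_\beta\circ d_\alpha\in\mathcal Z_\alpha$; by (5), $v=r_\alpha\text{-}\lim z$.

If $z$ is not constant on a member of $r_\alpha$, then (H) says that $z$ is injective with discrete range on a member of $r_\alpha$ and that $v\notin T_\alpha$. As $T_\alpha\supseteq\{\varphi_\beta(x_\gamma):\gamma<\alpha\}$, this is the conclusion.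

Suppose $z$ is constant on $R\in r_\alpha$. The value must be $v$. Take $n\ne n'$ in $R$. Since $v\notin\omega$ and $\varphi_\beta$ maps $\omega$ into $\omega$, neither $d_\alpha(n)$ nor $d_\alpha(n')$ is in $\omega$. So $d_\alpha(n)=x_\gamma$ and $d_\alpha(n')=x_{\gamma'}$ with $\gamma\neq\gamma'$; say $\gamma<\gamma'<\alpha$. Then $\varphi_\beta(x_\gamma)=\varphi_\beta(x_{\gamma'})=v$. As $v\notin B_\beta$, we have $\gamma'>\beta$. The induction hypothesis for $\gamma'$ gives $v\notin\{\varphi_\beta(x_\delta):\delta<\gamma'\}$, and $\delta=\gamma$ contradicts it. So this case does not occur. $\square$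

The next lemma also provides the set $U$ of (P3). It is glued from sets chosen for the points $d_\alpha(n)$.

**Lemma 7.2.** Let $I\subseteq\omega$ be infinite with $I^*\cap B_\beta=\emptyset$. If $\varphi_\beta(x_\alpha)\in I^*$, then $\alpha>\beta$, $\varphi_\beta(x_\alpha)\notin\{\varphi_\beta(x_\gamma):\gamma<\alpha\}$, and $\pi_\beta$ is injective on $\rho_\beta[U]$ for some $U\in x_\alpha$.

**Proof.** Induction on $\alpha$. Let $v=\varphi_\beta(x_\alpha)\in I^*$. Then $v\notin\omega\cup B_\beta$. So $\alpha>\beta$ by the definition of $B_\beta$, and Lemma 7.1 applies. It gives the second assertion, and a set $R\in r_\alpha$ on which $z=\varphi_\beta\circ d_\alpha$ is injective with discrete range. Since $I\in v=r_\alpha\text{-}\lim z$, the set of $n$ with $I\in z(n)$ belongs to $r_\alpha$, so we may shrink $R$ and assume $I\in z(n)$ for all $n\in R$. By Fact 2.2(a) choose pairwise disjoint $T_n\in z(n)$ $(n\in R)$.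

**Step 1 (local sets).** For each $n\in R$ we find $V_n\in d_\alpha(n)$ with $\pi_\beta$ injective on $\rho_\beta[V_n]$.

- If $d_\alpha(n)\in\omega$, let $V_n=\{d_\alpha(n)\}$.
- If $d_\alpha(n)=x_\gamma$ and $z(n)=k\in\omega$, then $\pi_\beta(\rho_\beta(x_\gamma))=k$, so the finite set $\pi_\beta^{-1}(k)$ belongs to the ultrafilter $\rho_\beta(x_\gamma)$. Hence $\rho_\beta(x_\gamma)$ is principal, so $\rho_\beta$ is constant on some $V_n\in x_\gamma$.
- If $d_\alpha(n)=x_\gamma$ and $z(n)\notin\omega$, then $\varphi_\beta(x_\gamma)=z(n)\in I^*$ because $I\in z(n)$. As $\gamma<\alpha$, the induction hypothesis gives $V_n$.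

**Step 2 (gluing).** The sets $T_n$ prevent collisions between different $V_n$. As $T_n\in z(n)=\varphi_\beta(d_\alpha(n))$, we have $\varphi_\beta^{-1}(T_n)\in d_\alpha(n)$, and we may shrink $V_n$ so that $V_n\subseteq\varphi_\beta^{-1}(T_n)$. Let $U=\bigcup_{n\in R}V_n$. Then $d_\alpha(n)\in\hat U$ for all $n\in R$, so $x_\alpha=r_\alpha\text{-}\lim d_\alpha\in\hat U$, that is, $U\in x_\alpha$. Let $a\in V_n$ and $b\in V_{n'}$ with $\pi_\beta\rho_\beta(a)=\pi_\beta\rho_\beta(b)$. The common value lies in $T_n\cap T_{n'}$, so $n=n'$, and then $\rho_\beta(a)=\rho_\beta(b)$ by the choice of $V_n$. So $\pi_\beta$ is injective on $\rho_\beta[U]$. $\square$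

**Proposition 7.3.** $X$ satisfies (P3).

**Proof.** Let $\rho,\pi,J$ be given, and let $(\rho,\pi)=(\rho_\beta,\pi_\beta)$. Recall that every infinite countable set carries $\mathfrak c$ infinite subsets with pairwise finite intersections: in the binary tree $2^{<\omega}$, take for each $f\in2^\omega$ the branch $\{f{\restriction}n:n\in\omega\}$. Fix such a family of subsets of $J$. A free ultrafilter contains at most one member of it. As $|B_\beta|<\mathfrak c$, some member $I$ satisfies $I^*\cap B_\beta=\emptyset$.

Let $x,y\in X$ with $\varphi_\beta(x)=\varphi_\beta(y)\in I^*$. Since $\varphi_\beta$ maps $\omega$ into $\omega$, neither point is in $\omega$; say $x=x_\alpha$ and $y=x_\gamma$ with $\gamma\le\alpha$. By Lemma 7.2, $\gamma<\alpha$ is impossible. So $x=y$, and Lemma 7.2 gives $U$. $\square$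

## 8. Weak P-points and discrete unions: property (P2)

So far we have not used that $r_\alpha$ is a weak P-point. It is needed to keep $x_\alpha$ away from countable sets that cluster on the closure of the sequence $d_\alpha$.

**Proposition 8.1.** $X$ satisfies (P2).

**Proof.** Let $(E_n)$ be pairwise disjoint finite subsets of $X$, and put $C_I=\bigcup_{n\in I}E_n$ for $I\subseteq\omega$. Note that if $y\notin\overline{C_I\setminus\{y\}}$ and $I'\setminus I$ is finite, then $y\notin\overline{C_{I'}\setminus\{y\}}$, because $C_{I'}\setminus\{y\}$ is contained in $C_I\setminus\{y\}$ together with a finite set that omits $y$.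

**Step 1 (one point).** We claim that for every $y\in X$ and infinite $J$ there is an infinite $I\subseteq J$ with $y\notin\overline{C_I\setminus\{y\}}$. For $y\in\omega$ this is trivial, since $y$ is isolated. Let $y=x_\alpha$, and assume the claim for all points of $\omega\cup\{x_\gamma:\gamma<\alpha\}$. Let $R_0\in r_\alpha$ be such that $d_\alpha$ has discrete range on $R_0$.

First we free the points of the sequence $d_\alpha$. Apply the hypothesis successively to the points $d_\alpha(k)$, $k\in R_0$, to get a decreasing sequence of infinite subsets of $J$. Then choose an infinite $I'\subseteq J$ almost contained in each of them. By the remark above,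
$$d_\alpha(k)\notin\overline{C_{I'}\setminus\{d_\alpha(k)\}}\qquad(k\in R_0).\tag{6}$$

Next we make most of the sequence disjoint from the blocks. Split $I'$ into two infinite disjoint pieces. The two corresponding sets $C$ are disjoint, so for at least one piece, call it $I$, the set $\{k\in R_0:d_\alpha(k)\in C_I\}$ is not in $r_\alpha$. Let $R=\{k\in R_0:d_\alpha(k)\notin C_I\}\in r_\alpha$ and $D=d_\alpha[R]$. Then $D$ is countable and discrete, $y\in\overline D$, and $D\cap\overline{C_I}=\emptyset$ by (6).

Now write $C_I\setminus\{y\}=C'\cup C''$ with $C'\subseteq\overline D$ and $C''\cap\overline D=\emptyset$. We have $D\cap\overline{C''}=\emptyset$, so Fact 2.1 gives $\overline{C''}\cap\overline D=\emptyset$, and $y\notin\overline{C''}$. As for $C'$, it is a countable subset of $\overline D\setminus D$, and $y\notin C'$. The homeomorphism $\hat R\to\overline D$ of Fact 2.2(c) maps $r_\alpha$ to $y$, and $C'$ corresponds to a countable subset of $R^*\setminus\{r_\alpha\}$. Since $r_\alpha$ is a weak P-point, it is not in the closure of that subset. Hence $y\notin\overline{C'}$. Altogether $y\notin\overline{C_I\setminus\{y\}}$.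

**Step 2 (all points).** We diagonalize once more. Apply Step 1 successively to all points $y$ of the countable set $\bigcup_nE_n$, and choose an infinite $I$ almost contained in each of the infinite sets obtained. By the remark at the start, $y\notin\overline{C_I\setminus\{y\}}$ for all $y\in C_I$. That is, $C_I$ is discrete. $\square$

By Lemma 6.1 and Propositions 7.3, 8.1 and 5.2, part 2 of Theorem 3.2 is proved. With Lemma 4.1, so is part 3.

## 9. Hypothesis (H) from $\mathfrak h=\mathfrak c$

Let $[\omega]^\omega$ be the set of infinite subsets of $\omega$, and write $R\subseteq^*J$ if $R\setminus J$ is finite. A family $\mathcal D\subseteq[\omega]^\omega$ is open if it is closed downward under $\subseteq^*$, and dense if every $J\in[\omega]^\omega$ has a subset in $\mathcal D$. For example, for fixed $A$ the family of all $R$ with $R\subseteq^*A$ or $R\cap A$ finite is dense and open. The cardinal $\mathfrak h$ is the least number of dense open families whose intersection is not dense (Balcar–Pelant–Simon). We recall that $\omega_1\le\mathfrak h\le\mathfrak c$, so CH implies $\mathfrak h=\mathfrak c$, and that MA implies $\mathfrak p=\mathfrak c$, hence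 $\mathfrak h=\mathfrak c$.

**Proposition 9.1.** If $\mathfrak h=\mathfrak c$, then (H) holds.

**Proof.** Let $\mathcal Z,T$ be as in (H).

**Step 1 (dense open families).** The requirements of (H) other than the weak P-point property are translated into dense open families. For $z\in\mathcal Z$ and $t\in T$, let $\mathcal D_z$ be the set of $R\in[\omega]^\omega$ such that for some $k$ the map $z{\restriction}(R\setminus k)$ is constant, or injective with discrete range. Let $\mathcal D_{z,t}$ be the set of $R\in[\omega]^\omega$ such that for some $k$ the map $z{\restriction}(R\setminus k)$ is constant, or $t\notin\overline{z[R\setminus k]}$. Here $k$ denotes $\{0,\dots,k-1\}$. Both families are open: if $R'\subseteq^*R$, then $R'\setminus k'\subseteq R\setminus k$ for some $k'$.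

The family $\mathcal D_z$ is dense. On a given infinite $J$, the map $z$ either has an infinite fiber or takes infinitely many values. In the second case the set of values, being an infinite Hausdorff space, contains an infinite discrete subspace, and we choose one preimage in $J$ for each of its points.

The family $\mathcal D_{z,t}$ is dense. Given $J$, first shrink it so that $z{\restriction}J$ is constant or injective with discrete range. In the first case $J\in\mathcal D_{z,t}$. In the second, split $J$ into two infinite halves. Their images are disjoint subsets of a countable discrete set, so they have disjoint closures by Fact 2.2(b), and $t$ is not in one of them.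

**Step 2 (choosing $r$).** There are fewer than $\mathfrak c=\mathfrak h$ of these families, so some $R$ belongs to all of them. Weak P-points of $\omega^*$ exist in ZFC (Kunen, Weak P-points in $N^*$, 1980). Since $R^*\cong\omega^*$, there is a weak P-point $r$ of $R^*$. It is a weak P-point of $\omega^*$: if $C\subseteq\omega^*\setminus\{r\}$ is countable, then $r\notin\overline{C\cap R^*}$, and $r\notin\overline{C\setminus R^*}$ because $\hat R$ is clopen.

**Step 3 (verification).** Let $z\in\mathcal Z$. Since $r$ is free and $R\in r$, all sets $R\setminus k$ belong to $r$. Suppose that $z$ is not constant on any member of $r$. Then $R\in\mathcal D_z$ shows that $z$ is injective with discrete range on some $R\setminus k\in r$. For each $t\in T$, $R\in\mathcal D_{z,t}$ shows that $t\notin\overline{z[R\setminus k]}$ for some $k$, hence $r\text{-}\lim z\ne t$. So $r\text{-}\lim z\notin T$. $\square$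

## 10. Hypothesis (H) from $\operatorname{cov}(\mathcal M)=\mathfrak c$

The cardinal $\operatorname{cov}(\mathcal M)$ is the least number of meager sets that cover $2^\omega$; it is uncountable by the Baire category theorem. A free ultrafilter $q$ is selective if every function on $\omega$ is constant or injective on a member of $q$. For a non-example, let $p$ be a free ultrafilter and consider on $\omega\times\omega$ the ultrafilter of all $A$ with $\{n:A_n\in p\}\in p$, where $A_n=\{m:(n,m)\in A\}$. For such $A$ some $A_n$ is infinite, so the first projection is not injective on $A$; and infinitely many $A_n$ are nonempty, so it is not constant on $A$.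

A selective ultrafilter $r$ is a P-point, hence a weak P-point by Section 3. Indeed, let $A_i\in r$; we may assume that the $A_i$ are decreasing. If $\bigcap_iA_i\in r$, take $A=\bigcap_iA_i$. Otherwise remove this intersection from every $A_i$ and redefine $A_0=\omega$; the sets are still decreasing members of $r$, now with empty intersection, and a set almost contained in each new $A_i$ with $i\ge1$ suffices (the old $A_0$ contains the new $A_1$). Put $f(n)=\max\{i:n\in A_i\}$. A member of $r$ on which $f=i$ would be disjoint from $A_{i+1}\in r$. So $f$ is injective on some $A\in r$, and $A\setminus A_i=\{n\in A:f(n)<i\}$ is finite.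

We use three further facts. First, selective ultrafilters are Ramsey: for every coloring of the pairs $i<j$ with two colors, some member is homogeneous. Second (Canjar 1990; Bartoszyński–Judah, Set Theory, Thm. 4.5.6), under $\operatorname{cov}(\mathcal M)=\mathfrak c$ every (proper) filter generated by fewer than $\mathfrak c$ sets and containing all cofinite sets extends to a selective ultrafilter. Third, for fewer than $\operatorname{cov}(\mathcal M)$ infinite sets $G$ there is one $S\subseteq\omega$ with $G\cap S$ and $G\setminus S$ infinite for all of them. To see this, for each $G$ the set of $S$ with $G\cap S\subseteq k$ or $G\setminus S\subseteq k$ for some $k$ is a countable union of closed nowhere dense subsets of $2^\omega$, so it is meager, and fewer than $\operatorname{cov}(\mathcal M)$ such sets do not cover $2^\omega$.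

**Lemma 10.1.** If $q$ is selective and $z:\omega\to\beta\omega$ is not constant on any member of $q$, then $z$ is injective with discrete range on some member of $q$.

**Proof.** By selectivity $z$ is injective on some $Q_0\in q$. Let $t=q\text{-}\lim z$. Deleting at most one point, we may assume $z(n)\ne t$ for all $n\in Q_0$. Choose clopen $W_n\ni t$ $(n\in Q_0)$, decreasing in $n$, with $z(n)\notin W_n$. Color a pair $i<j$ of $Q_0$ according to whether $z(j)\in W_i$. Let $Q\subseteq Q_0$ in $q$ be homogeneous. For every $i\in Q$ we have $\{j:z(j)\in W_i\}\in q$, because $W_i$ is a neighborhood of $t$. This set meets $\{j\in Q:j>i\}$, so the color must be the positive one: $z(j)\in W_i$ for all $i<j$ in $Q$.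

Let $i\in Q$. If $i$ has a predecessor $i^-$ in $Q$, put $N_i=W_{i^-}\setminus W_i$; if $i=\min Q$, put $N_i=\beta\omega\setminus W_i$. This is a clopen set containing $z(i)$. It contains no other $z(j)$ with $j\in Q$: for $j>i$ we have $z(j)\in W_i$, and for $j\le i^-$ we have $z(j)\notin W_j\supseteq W_{i^-}$. So $z[Q]$ is discrete. $\square$

**Proposition 10.2.** If $\operatorname{cov}(\mathcal M)=\mathfrak c$, then (H) holds.

**Proof.** Let $\mathcal Z,T$ be as in (H). Enlarging $T$, we may assume $T\ne\emptyset$.

**Step 1 (a growing filter).** We decide, for each pair $(z,t)$, either that $z$ is constant or that the limit of $z$ avoids $t$. Enumerate $\mathcal Z\times T$ in an order type less than $\mathfrak c$, and build increasing filters, each generated by fewer than $\mathfrak c$ sets. Start with the cofinite filter and take unions at limits. At the step with filter $\mathcal F$ and pair $(z,t)$, let $q\supseteq\mathcal F$ be a selective ultrafilter.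

- If $z$ is constant on some $Q\in q$, add $Q$ to $\mathcal F$. The result generates a proper filter, since it is contained in $q$.
- Otherwise take $Q\in q$ from Lemma 10.1. Fix a base of $\mathcal F$ of size less than $\mathfrak c$. For $G$ in the base, $G\cap Q\in q$ is infinite, so there is $S$ splitting all these sets $G\cap Q$ into two infinite pieces. The sets $z[Q\cap S]$ and $z[Q\setminus S]$ are disjoint subsets of the countable discrete set $z[Q]$, so by Fact 2.2(b) $t\notin\overline{z[Q\cap S]}$ or $t\notin\overline{z[Q\setminus S]}$. Add $Q\cap S$ or $Q\setminus S$ accordingly. The added set meets every $G$ in the base in an infinite set, so it generates a proper filter together with $\mathcal F$.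

**Step 2 (the ultrafilter $r$).** The final filter is generated by fewer than $\mathfrak c$ sets and contains all cofinite sets. Extend it to a selective ultrafilter $r$, which is a weak P-point. Let $z\in\mathcal Z$ not be constant on any member of $r$. Then for every $t\in T$ the second case occurred at the pair $(z,t)$. So a member of $r$ was added on which $z$ is injective with discrete range, and whose image has a closure that misses $t$; hence $r\text{-}\lim z\ne t$. As $T\ne\emptyset$, there is such a member, and $r\text{-}\lim z\notin T$. So (H) holds. $\square$

Propositions 9.1 and 10.2 prove part 1 of Theorem 3.2, and with it the proof of the theorem is complete. Under any one of CH, MA, $\mathfrak h=\mathfrak c$ or $\operatorname{cov}(\mathcal M)=\mathfrak c$, the space $X$ of Section 6 is infinite and countably compact, and neither $C_p(X\times X)$ nor $C_p^*(X\times X)$ contains a complemented copy of $(c_0)_p$.
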